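# Billiard trajectories and the $p$-widths of planar regions

## 1. A sphere that is large only over $\Omega$

Throughout, $\Omega\subset\mathbb R^2$ is compact and connected, the closure of a bounded connected open set, and $\partial\Omega$ is smooth: it is a finite union of disjoint smooth Jordan curves, and $\Omega$ lies locally on one side of it. The interior $\mathrm{int}\,\Omega=\Omega\setminus\partial\Omega$ is connected, since it lies between a connected open set and its closure.

The proof turns on a family of smooth Riemannian metrics $g_\eta$ ($\eta>0$ small) on the sphere $S=\hat{\mathbb C}=\mathbb R^2\cup\{\infty\}\supset\Omega$. The metric $g_\eta$ is Euclidean on $\Omega$. In a layer of thickness about $\eta$ outside $\partial\Omega$ it equals $n^2|dx|^2$, where $n$ is a refractive index that drops from $1$ to almost $0$. Beyond the layer the complement of $\Omega$ is collapsed to tiny flat discs. A geodesic of $g_\eta$ is a light ray: in $\Omega$ it is straight, and at $\partial\Omega$ it meets an optically thin medium and undergoes total internal reflection, unless it arrives almost orthogonally,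 in which case it enters the collapsed part. So closed geodesics of $g_\eta$ resemble billiard trajectories in $\Omega$ that close up or end orthogonally on $\partial\Omega$. Here is the construction in detail.

**Constants.** $C,c>0$ denote constants depending only on $\Omega$, on the integer $p$ introduced later, and on two fixed functions $\psi_0,\chi$ below; they may change from line to line and never depend on $\eta$. The parameter $\eta$ is always taken sufficiently small.

**Step 1: conformal coordinates outside $\Omega$.** This step produces a harmonic function that measures the distance to $\Omega$. Let $R_1,\dots,R_{m_0}$ be the components of $S\setminus\Omega$. For each of them, $S\setminus R_k$ is the union of $\Omega$ and the other components, whose closures meet $\Omega$; so $S\setminus R_k$ is connected and $R_k$ is simply connected. Its boundary is then connected, hence a single smooth Jordan curve. Let $h_k:R_k\to\mathbb D$ be biholomorphic, with $h_k(\infty)=0$ if $\infty\in R_k$. By the Kellogg–Warschawski theorem $h_k$ is a smooth diffeomorphism of the closures. On $R_k$ write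
$$z=h_k(x),\qquad \rho=|z|,\qquad \sigma=-\log\rho,\qquad |dx|=m\,|dz| .$$
Away from the pole $z=0$, $\sigma$ is harmonic (in $z$, hence in $x$); it is positive in $R_k$ and vanishes on $\partial R_k$. Fix a small $\sigma_0>0$. On the collars $\{0\le\sigma\le\sigma_0\}$ we have
$$c\le|\nabla\sigma|\le C,\qquad |\log m|\le C,\qquad |\partial_\sigma\log m|\le C,$$
where $\nabla$ is the gradient in the Euclidean $x$-plane and $\partial_\sigma=-\rho\partial_\rho$. Extend $\sigma$ smoothly across $\partial\Omega$ and decrease $\sigma_0$, so that $\sigma$ is defined on a neighborhood $\mathcal N=\{|\sigma|<\sigma_0\}$ of $\partial\Omega$, with $\sigma<0$ in $\mathrm{int}\,\Omega\cap\mathcal N$ and $c\le|\nabla\sigma|\le C$ on $\mathcal N$. Put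
$$\nu=\frac{\nabla\sigma}{|\nabla\sigma|},\qquad \tau=J\nu,\qquad \Omega^s=\Omega\cup\{\sigma\le s\},$$
with $J$ the rotation by a right angle. On $\partial\Omega$, $\nu$ is the outward normal and $\tau$ is tangent.

**Step 2: the profile.** This step chooses how fast the index drops. Let $\Lambda=1/\eta$ and $\psi_0(t)=c_*\int_0^te^{-1/s}\,ds$, with $c_*$ such that $\psi_0(1)=\log4$. We want $\psi\in C^\infty(\mathbb R)$ such that

- $\psi=0$ on $(-\infty,0]$, $\psi'\ge0$, and $\psi=\psi_0$ on $[0,1]$;
- $\psi'>0$ and $\psi''\ge\frac12\psi'$ on $(0,\frac52]$, so $\psi'$ is increasing there;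
- $\psi(2)\ge\Lambda$, $\psi'\ge\Lambda$ on $[2,\frac52]$, and $\psi$ is constant on $[3,\infty)$.

Such a $\psi$ exists: let $G=\log\psi_0'=\log c_*-1/t$ on $(0,1]$, so $G'=t^{-2}\ge1$ there. Extend $G$ smoothly to $(0,3]$ with $G'\ge\frac12$ on $[1,\frac52]$ and $G\ge\log(2\Lambda)$ on $[\frac32,\frac52]$. Put $\psi'=e^G$ on $(0,\frac52]$ and cut $\psi'$ off smoothly to $0$ on $[\frac52,3]$, keeping it nonnegative. Then $\psi''=G'\psi'\ge\frac12\psi'$ and $\psi(2)\ge\int_{3/2}^22\Lambda\,dt=\Lambda$. Let also $\chi$ be smooth with $0\le\chi\le1$, $\chi=1$ for $t\le2$ and $\chi=0$ for $t\ge\frac52$.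

**Step 3: the metric.** Let $g_\eta=|dx|^2$ on $\Omega$ and, on each $R_k$,
$$g_\eta=e^{-2H}|dz|^2,\qquad H=\psi(\sigma/\eta)-\chi(\sigma/\eta)\log m. \tag{1.1}$$
Where $\sigma\le2\eta$ we have $\chi=1$ and $e^{-2H}|dz|^2=e^{-2\psi}m^2|dz|^2$, so
$$g_\eta=n^2|dx|^2\ \text{ on }\Omega^{2\eta},\qquad n=e^{-\psi(\sigma/\eta)}\le1,\quad n=1\text{ on }\Omega .$$
Since $\psi$ vanishes to infinite order at $0$, and $H$ is constant for $\sigma\ge3\eta$ (so the metric is a multiple of $|dz|^2$ near the pole), $g_\eta$ is smooth on $S$. Moreover $n\ge\frac14$ on $\Omega^\eta$, with $n=\frac14$ on $\{\sigma=\eta\}$; and $e^{-H}\le Ce^{-\Lambda}$ on $\{\sigma\ge2\eta\}$, because $\psi\ge\psi(2)\ge\Lambda$ there and $|\log m|\le C$ where $\chi\neq0$.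

**Step 4: curvature.** This step finds the one inequality that will later forbid gliding along $\partial\Omega$. Put
$$f=\frac{\psi'(\sigma/\eta)\,|\nabla\sigma|}{\eta}\ge0\ \text{ for }0\le\sigma\le2\eta,\qquad f=0\ \text{ on }\Omega .$$
The Gauss curvature of $n^2|dx|^2$ is $-n^{-2}\Delta\log n$, and $\log n=-\psi(\sigma/\eta)$. Since $\sigma$ is harmonic, no first-order term appears, and with $\psi''\ge\frac12\psi'$, $n\le1$ we get for $0\le\sigma\le2\eta$
$$K=n^{-2}\psi''(\sigma/\eta)\frac{|\nabla\sigma|^2}{\eta^2}\ \ge\ \frac c\eta\,f .\tag{1.2}$$
On $\Omega$, $K=0$.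

**Step 5: the ray equations.** Let $\gamma$ be a geodesic in $\Omega^{2\eta}$, $u$ its $g_\eta$-arclength, $l$ its Euclidean arclength ($du=n\,dl$), $T$ its Euclidean unit tangent, $P=nT$. Geodesics are critical for $\int n\,dl$, and the Euler–Lagrange equation is $d(nT)/dl=\nabla n=-nf\nu$. Hence
$$\frac{dx}{du}=\frac P{n^2},\qquad \frac{dP}{du}=-f\nu. \tag{1.3}$$
So $f$ is the force that pushes the ray back into $\Omega$. In $\mathcal N\cap\Omega^{2\eta}$ put $a=P\cdot\tau$, $b=P\cdot\nu$, $\beta=T\cdot\nu$, so $a^2+b^2=n^2$. Since $\nu\cdot\tau=0$ and $dl/du=1/n$, differentiating gives $da/du=T\cdot D_T\tau$ and $db/du=-f+T\cdot D_T\nu$. From $dT/dl=n^{-1}(\nabla n-(\nabla n\cdot T)T)=-f(\nu-\beta T)$ we get the equation for $\beta$. In summary, with $|O(1)|\le C_0$ and $C_0$ independent of $\eta$,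
$$\Big|\frac{da}{du}\Big|\le C_0,\qquad \frac{db}{du}=-f+O(1),\qquad \frac{d\beta}{dl}=-f(1-\beta^2)+O(1),\qquad \frac{d\sigma}{dl}=|\nabla\sigma|\beta. \tag{1.4}$$
The tangential momentum $a$ does not feel the force.

**Example 1.1 (the disc).** Let $\Omega$ be the closed unit disc. Then $h(x)=1/x$, $\sigma=\log|x|$, $|\nabla\sigma|=1/|x|$, $m=|x|^2$, $\nu=x/|x|$. By (1.3), $\frac{d}{du}(x\wedge P)=n^{-2}P\wedge P-f\,x\wedge\nu=0$, so $A=|x|\,a$ is constant along a ray. As $a^2\le n^2$,
$$|A|\le n|x|=e^{\sigma-\psi(\sigma/\eta)} .$$
On $\{\sigma=\eta\}$ the right side is $e^\eta/4$; on $\{\sigma=2\eta\}$ it is at most $e^{2\eta-1/\eta}$. So a ray with $|A|>e^\eta/4$ never reaches $\{\sigma=\eta\}$, and a ray with $|A|>e^{2\eta-1/\eta}$ never reaches $\{\sigma=2\eta\}$. Only nearly radial rays enter the collapsed region.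

## 2. Widths of $\Omega$ and billiard trajectories

The spheres $(S,g_\eta)$ serve to decide a conjecture stated by Otis Chodosh and Sithipont Cholsaipant in "The p-widths of a polygon", arXiv:2505.03047 (2025). It says that certain min-max numbers of $\Omega$, the $p$-widths, are sums of lengths of billiard trajectories. The $p$-widths are a nonlinear analogue of the Neumann spectrum of the Laplacian, introduced by Gromov and studied by Guth.

**Definition (relative cycles).** $\mathcal Z(\Omega)$ is the connected component containing $0$ of the space of relative flat $1$-cycles mod $2$ in $(\Omega,\partial\Omega)$, with the flat topology. Equivalently, it consists of the relative cycles $\partial[U]$ (modulo chains supported in $\partial\Omega$) for $U\subset\Omega$ of finite perimeter. The relative mass $\mathbf M(T)$ is the mass of $T$ in $\Omega\setminus\partial\Omega$, and $\|T\|$ is the corresponding measure. So $\mathbf M(\partial[U])=\mathrm{Per}(U;\mathrm{int}\,\Omega)$.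

For example, if $\Omega$ is the unit disc and $U$ a half disc, $\partial[U]$ is a diameter of mass $2$; the boundary arc does not count, and $\partial[\Omega]=0$.

By Almgren, $H^1(\mathcal Z;\mathbb Z_2)=\mathbb Z_2$; let $\bar\lambda$ be the generator.

**Definition (sweepouts and widths).** A $p$-sweepout is a continuous map $\Phi:X\to\mathcal Z$ from a finite simplicial complex with no concentration of mass, $\lim_{r\to0}\sup\{\|\Phi(x)\|(B_r(y)):x\in X,\ y\in\Omega\}=0$, and with $\Phi^*(\bar\lambda^p)\ne0$ in $H^p(X;\mathbb Z_2)$. Then $\omega_p(\Omega)=\inf_\Phi\sup_{x\in X}\mathbf M(\Phi(x))$ over all $p$-sweepouts. For a closed connected Riemannian surface $(S,g)$, $\omega_p(S,g)$ is defined in the same way with $\partial S=\emptyset$.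

**Definition (billiard trajectories).** A billiard trajectory is a union of oriented segments $\ell_1,\dots,\ell_K$ with $\partial\ell_k\subset\partial\Omega$ such that: (1) for each $k<K$ the ending point $q$ of $\ell_k$ is the starting point of $\ell_{k+1}$, and the direction of $\ell_{k+1}$ is the reflection of the direction of $\ell_k$ across $T_q\partial\Omega$; and (2) either (a) condition (1) also holds for the pair $\ell_K,\ell_1$, or (b) $\ell_1$ meets $\partial\Omega$ orthogonally at its starting point and $\ell_K$ meets $\partial\Omega$ orthogonally at its ending point. Its length is the sum of the lengths of its segments.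

**Theorem A (the conjecture holds).** Let $\Omega\subset\mathbb R^2$ be compact, connected, the closure of a bounded connected open set, with smooth boundary. For every $p\ge1$ there are finitely many billiard trajectories $\gamma_1,\dots,\gamma_N\subset\Omega$ (repetitions allowed), each with finitely many segments, such that
$$\omega_p(\Omega)=\sum_{j=1}^N\mathrm{length}(\gamma_j).$$

**Theorem B.** The trajectories can be chosen so that in addition $\#\mathcal V\le p$, where $\mathcal V$ is the set of points which are either

1. interior points of $\Omega$ at which two segments of the configuration cross at a nonzero angle, or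
2. points $q\in\partial\Omega$ at which some $\gamma_j$ reflects in a direction neither tangent nor orthogonal to $\partial\Omega$, and at which no segment of the configuration ends orthogonally to $\partial\Omega$.

Theorem B is not used for Theorem A.

**Example 2.1 (billiards in the unit disc).** Reflection at $q$ replaces a chord by its mirror image in the line $0q$. So a trajectory that starts with the chord from $e^{i\theta}$ to $e^{i(\theta+\phi)}$, $0<\phi<2\pi$, has vertices $e^{i(\theta+k\phi)}$, and all its chords have length $2\sin(\phi/2)$. In case (a), $K\phi\in2\pi\mathbb Z$, so $K\ge2$, $\phi=2\pi k/K$ with $1\le k\le K-1$, and the length is $2K\sin(\pi k/K)\ge2K\sin(\pi/K)\ge4$, using $\sin x\ge 2x/\pi$ on $[0,\pi/2]$. In case (b) the first chord is a diameter and the length is $2K\ge2$. So every billiard trajectory in the disc has length at least $2$, and all lengths are algebraic numbers.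

**Step 1: cycles are sets modulo complement.** This step makes $\bar\lambda$ computable. Let $\mathcal C(\Omega)$ be the space of sets of finite perimeter in $\mathrm{int}\,\Omega$ (mod null sets) with metric $|U\Delta U'|$, and let $\mathcal I(U)=\Omega\setminus U$. By the constancy theorem $\partial[U]=\partial[U']$ as relative cycles if and only if $U\Delta U'$ is null or of full measure, i.e. $U'\in\{U,\mathcal IU\}$. So $\mathcal Z(\Omega)=\mathcal C(\Omega)/\mathcal I$ as sets. For $T=\partial[E]$ the flat norm satisfies
$$c\min(|E|,|\Omega\setminus E|)\le\mathcal F(T)\le\min(|E|,|\Omega\setminus E|). \tag{2.1}$$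
The upper bound is clear, since $T=\partial[E]=\partial[\Omega\setminus E]$. For the lower bound, a competitor writes $T=\partial[R]+\partial[G]$ with $G=E\Delta R$ and costs $|R|+\mathbf M(\partial[G])$. Now $|E|\le|R|+|G|$ and $|\Omega\setminus E|\le|R|+|\Omega\setminus G|$, so
$$\min(|E|,|\Omega\setminus E|)\le|R|+\min(|G|,|\Omega\setminus G|)\le|R|+C\,\mathbf M(\partial[G])$$
by the relative isoperimetric inequality $\min(|G|,|\Omega\setminus G|)^{1/2}\le C\,\mathrm{Per}(G;\mathrm{int}\,\Omega)$ and $|G|\le|\Omega|$. Apply (2.1) to $E=U\Delta U'$, for which $|\Omega\setminus E|=|U\Delta\,\mathcal IU'|$: the flat topology on $\mathcal Z(\Omega)$ is the quotient topology of $\mathcal C(\Omega)$.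

The involution $\mathcal I$ is an isometry that moves every point by exactly $|\Omega|$. Hence a ball $B$ of radius less than $|\Omega|/4$ is disjoint from $\mathcal I(B)$, and $\mathcal C(\Omega)\to\mathcal Z(\Omega)$ is a double cover. The paths $t\mapsto U\cap\{x_1<t\}$ show that $\mathcal C(\Omega)$ is path connected; in particular $\Omega\cap\{x_1<t\}$ joins $\emptyset$ to $\Omega=\mathcal I\emptyset$, so the cover is nontrivial. Its monodromy is a nonzero homomorphism $\pi_1(\mathcal Z)\to\mathbb Z_2$, i.e. a nonzero class in $H^1(\mathcal Z;\mathbb Z_2)=\mathbb Z_2$. Therefore it is $\bar\lambda$: *$\bar\lambda$ evaluates to $1$ on a loop of cycles exactly when a lift to sets ends at the complement of where it began.* The same holds for closed $(S,g)$, with sublevel sets of a Morse function in place of $\{x_1<t\}$.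

**Step 2: equivariant maps carry sweepouts to sweepouts.** Let $e$ be a continuous map between two spaces of this kind that commutes with the involutions. It descends to a map $\bar e$ of cycle spaces. A path from $U$ to $U$ or to $\mathcal IU$ goes to a path from $e(U)$ to $e(U)$ or to $\mathcal Ie(U)\ne e(U)$; so a loop lifts to a closed loop if and only if its image does, and $\bar e^*\bar\lambda=\bar\lambda$. Hence $\Phi^*(\bar\lambda^p)\ne0$ implies $(\bar e\circ\Phi)^*(\bar\lambda^p)=\Phi^*(\bar\lambda^p)\neq0$.

**Example 2.2 (first bounds by hand).** For $a\in S^p\subset\mathbb R^{p+1}$ let $U_a=\{x\in\mathrm{int}\,\Omega:\ a_0+a_1x_1+\dots+a_px_1^p<0\}$. The zero sets are null, so $a\mapsto U_a$ is continuous into $\mathcal C(\Omega)$ by dominated convergence, and $U_{-a}=\mathcal IU_a$. So $\Phi([a])=\partial[U_a]$ is a continuous map on $\mathbb{RP}^p$; the generating loop lifts to a path from $a$ to $-a$, so $\Phi^*\bar\lambda$ is the generator of $H^1(\mathbb{RP}^p;\mathbb Z_2)$ and its $p$-th power is nonzero. Each $\partial[U_a]$ lies on at most $p$ vertical lines, so its mass is at most $p\,\mathrm{diam}\,\Omega$,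 and at most $2rp$ in a ball of radius $r$. Hence $\omega_p(\Omega)\le p\,\mathrm{diam}\,\Omega<\infty$.

Conversely, $\omega_p(\Omega)>0$. Since $\Phi^*(\bar\lambda^p)\ne0$ implies $\Phi^*\bar\lambda\neq0$, some loop in $X$ lifts to a path of sets from a $U$ to its complement. Along it the area takes the value $|\Omega|/2$, and the relative isoperimetric inequality bounds the mass there below by a positive constant. This argument also shows that every $2$-sweepout is a $1$-sweepout, so $\omega_1\le\omega_2$.

In the unit disc, use $U_{(a,b,c)}=\{a+bx_1+cx_2<0\}$, $(a,b,c)\in S^2$. As before this gives a $2$-sweepout over $\mathbb{RP}^2$, now by chords, so $\omega_1\le\omega_2\le2$ for the disc. We return to this in Section 8.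

## 3. What closed surfaces provide: geodesics and an index bound

Why pass to spheres? On a closed surface the $p$-width is known to be a sum of lengths of closed geodesics, with extra stability information. We quote this; it is the only deep input for Theorem A. Let $(S,g)$ be a closed connected Riemannian surface. (Using mass-continuous sweepouts, as in part of the literature, gives the same $\omega_p(S,g)$, by the standard interpolation theorems of Almgren–Pitts and Marques–Neves.) Let $W(t)=(1+\cos\pi t)/\pi^2$ on $[-1,1]$, the sine-Gordon potential, and $h_0=\int_{-1}^1\sqrt{2W}$.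

A closed geodesic is a nonconstant geodesic $\gamma$ parametrized by arclength on a circle, possibly covering its image several times; $|\gamma|$ is its length, and for a set $A$, $|\gamma\cap A|$ is the measure of the parameters $u$ with $\gamma(u)\in A$. For $V=\sum_j|\gamma_j|$ the measure $\|V\|$ is $A\mapsto\sum_j|\gamma_j\cap A|$.

**(T)** *For each $p$ there are $\varepsilon_k\to0$ and solutions $u_k$, $|u_k|\le1$, of $\varepsilon_k^2\Delta u_k=W'(u_k)$ on $S$, whose Morse index, for the form $\zeta\mapsto\int\varepsilon_k|\nabla\zeta|^2+\varepsilon_k^{-1}W''(u_k)\zeta^2$, is at most $p$, such that $h_0^{-1}\varepsilon_k|\nabla u_k|^2\,d\mathrm{vol}_g\rightharpoonup\|V\|$, where $V=\sum_{j=1}^J|\gamma_j|$ is a finite sum of nonconstant immersed closed geodesics, repetitions allowed, and $\|V\|(S)=\omega_p(S,g)$.*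

It is composed of four results. Gaspar–Guaraco (Calc. Var. PDE 57, 2018): for each small $\varepsilon$ there is a solution $u$, $|u|\le1$, of index $\le p$ whose energy $\int\frac\varepsilon2|\nabla u|^2+\frac1\varepsilon W(u)$ is the $p$-th Allen–Cahn width. Dey (GAFA 32, 2022): as $\varepsilon\to0$ these widths converge to $h_0\,\omega_p(S,g)$. Hutchinson–Tonegawa (Calc. Var. 10, 2000): along a subsequence the energy measures divided by $h_0$ converge to $\|V\|$ for a stationary integral varifold $V$, and $\frac\varepsilon2|\nabla u|^2-\frac1\varepsilon W(u)\to0$ in $L^1$, so $h_0^{-1}\varepsilon|\nabla u|^2$ has the same limit. Chodosh–Mantoulidis (Publ. Math. IHÉS 137, 2023): for the sine-Gordon potential and bounded energy and index, $V$ is a finite sum of immersed closed geodesics. This is how Chodosh–Mantoulidis prove that $\omega_p(S,g)$ is a sum of lengths of closed geodesics.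

To get a feeling for the index: $u=\pm1$ are solutions with $W''(\pm1)=-\cos(\pm\pi)=1$, so the form is positive and the index is $0$. The solution $u=0$ has $W''(0)=-1$, and its index is the number of eigenvalues of $-\Delta$ below $\varepsilon^{-2}$, which tends to infinity as $\varepsilon\to0$.

**Definition (stability).** For $V$ as in (T), $V$ is *stable in* an open set $U\subset S$ if for infinitely many $k$ one has $\int\varepsilon_k|\nabla\zeta|^2+\varepsilon_k^{-1}W''(u_k)\zeta^2\ge0$ for all Lipschitz $\zeta$ compactly supported in $U$.

**(S1)** *Among any $p+1$ pairwise disjoint open sets, $V$ is stable in at least one.* Otherwise, for all large $k$, each of the sets carries a compactly supported Lipschitz function on which the form is negative. Their supports are disjoint, so the form is negative definite on a $(p+1)$-dimensional space, and the index is at least $p+1$.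

**(S2)** *If $V$ is stable in $U$, then for all $\varphi\in C_c^\infty(U)$, with $K$ the Gauss curvature,*
$$\int K\varphi^2\,d\|V\|\le\int|\nabla\varphi|^2\,d\|V\| .\tag{3.1}$$
To prove it, put $v=|\nabla u_k|$, a Lipschitz function, and $\zeta=\varphi v$. Since $\Delta u_k=\varepsilon_k^{-2}W'(u_k)$, Bochner's formula reads
$$\tfrac12\Delta v^2=|\nabla^2u_k|^2+\varepsilon_k^{-2}W''(u_k)v^2+Kv^2 .$$
Also $|\nabla(\varphi v)|^2=v^2|\nabla\varphi|^2+\varphi^2|\nabla v|^2+\frac12\nabla\varphi^2\cdot\nabla v^2$, and $\int\frac12\nabla\varphi^2\cdot\nabla v^2=-\int\varphi^2\,\frac12\Delta v^2$. Inserting this in the stability inequality, the $W''$ terms cancel: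
$$0\le\varepsilon_k\int v^2|\nabla\varphi|^2+\varphi^2\big(|\nabla v|^2-|\nabla^2u_k|^2-Kv^2\big).$$
Since $|\nabla v|\le|\nabla^2u_k|$ a.e., we get $\varepsilon_k\int K\varphi^2v^2\le\varepsilon_k\int v^2|\nabla\varphi|^2$. Divide by $h_0$ and let $k\to\infty$ along the stable subsequence.

For instance, a great circle in the round unit sphere violates (3.1) with $\varphi=1$ (it would say $2\pi\le0$), so it is not stable in the whole sphere. In a flat region (3.1) says nothing.

## 4. The widths of $(S,g_\eta)$ converge to those of $\Omega$

**Proposition 4.1.** $\omega_p(S,g_\eta)\to\omega_p(\Omega)$ as $\eta\to0$.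

**Step 1: $\omega_p(\Omega)\le\omega_p(S,g_\eta)$, by restriction.** The map $U\mapsto U\cap\mathrm{int}\,\Omega$ from $\mathcal C(S)$ to $\mathcal C(\Omega)$ is continuous, commutes with complements, and does not increase mass, because $g_\eta$ is Euclidean on $\Omega$. For fixed $\eta$, $B_r(y)\cap\Omega$ lies in a $g_\eta$-ball of radius $C_\eta r$, so there is still no concentration of mass. By Step 2 of Section 2, $p$-sweepouts of $S$ go to $p$-sweepouts of $\Omega$.

**Step 2: an upper bound, by extension.** We must extend a set $U\subset\Omega$ to $S$, compatibly with complements, and pay almost nothing outside $\Omega$. Let $F$ be the time-$2\eta$ flow of $\theta\nabla\sigma/|\nabla\sigma|^2$, with $\theta$ a cutoff supported in $\mathcal N$ and equal to $1$ on $\{|\sigma|\le\sigma_0/2\}$. There $\sigma$ increases at unit rate, so $F:\Omega\to\Omega^{2\eta}$ is a diffeomorphism, with $|DF-I|\le C\eta$. Let $A(z)=x_0+sz$ map $\mathbb D$ into $\mathrm{int}\,\Omega$, with $s>0$ fixed. Define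
$$e(U)=F(U)\cup\bigcup_k\{x\in R_k:\ \sigma(x)>2\eta,\ A(h_k(x))\in U\}.$$
For fixed $\eta$, $|e(U)\Delta e(U')|_{g_\eta}\le C_\eta|U\Delta U'|$, and $e$ commutes with complements up to null sets.

*Mass.* The set $e(U)$ is glued from sets of finite perimeter on the two sides of the smooth curves $\{\sigma=2\eta\}$, and gluing adds at most the length of these curves. On $\Omega^{2\eta}$, $n\le1$, so $F(U)$ contributes at most $(1+C\eta)\mathrm{Per}(U;\mathrm{int}\,\Omega)$. On each $R_k\cap\{\sigma>2\eta\}$ the $|dz|$-perimeter is at most $s^{-1}\mathrm{Per}(U;\mathrm{int}\,\Omega)$ and $e^{-H}\le Ce^{-\Lambda}$. The curves $\{\sigma=2\eta\}$ have $g_\eta$-length at most $Ce^{-\Lambda}$. Together,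
$$\mathrm{Per}_{g_\eta}(e(U))\le(1+C\eta+Ce^{-\Lambda})\,\mathrm{Per}(U;\mathrm{int}\,\Omega)+Ce^{-\Lambda}.$$

*No concentration.* For fixed $\eta$, the mass of $\partial[e(U)]$ in a $g_\eta$-ball of radius $r$ is at most $C_\eta$ times the sum of the masses of $\partial[U]$ in $1+m_0$ sets of diameter at most $C_\eta r$ (the preimage under $F$ and the images under the maps $A\circ h_k$), plus the length of $\{\sigma=2\eta\}$ in the ball. This tends to $0$ uniformly with $r$.

So $\omega_p(S,g_\eta)\le(1+C\eta+Ce^{-\Lambda})\,\omega_p(\Omega)+Ce^{-\Lambda}$. As $\omega_p(\Omega)<\infty$ and $\Lambda=1/\eta$, Proposition 4.1 follows. $\square$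

## 5. Closed geodesics of $g_\eta$

By (T) and Proposition 4.1, $\omega_p(\Omega)$ is a limit of sums of lengths of closed geodesics of $g_\eta$. Three lemmas describe them. The first says that they spend almost no length outside $\Omega^\eta$ and receive a bounded total push.

**Lemma 5.1.** For each closed geodesic $\gamma$ of $g_\eta$: $\gamma\not\subset\{\sigma\ge\eta\}$, $|\gamma\cap\{\sigma\ge\eta\}|\le C\eta|\gamma|$, and $\int_{\gamma\cap\{0\le\sigma\le\eta\}}f\,du\le C|\gamma|$.

*Proof.* For any smooth vector field $X$, put $\mathrm{div}_TX=g_\eta(\nabla_TX,T)=\frac12(\mathcal L_Xg_\eta)(T,T)$, where $T$ is now the $g_\eta$-unit tangent. Along a closed geodesic $\int_\gamma\mathrm{div}_TX\,du=\int_\gamma\frac d{du}g_\eta(X,T)\,du=0$. We choose $X$ so that $\mathrm{div}_TX$ is very positive outside $\Omega$ and bounded on $\Omega$.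

On $R_k$ let $X=\zeta z$, a radial field in the $z$-disc, with $\zeta=e^{\psi(\sigma/\eta)/2}$. The field $h_k^*(z)$ is smooth up to $\partial R_k$; extend it, independently of $\eta$, to a smooth field near $\partial R_k$ in $\Omega$ and cut it off. Since $\zeta-1$ vanishes to infinite order at $\sigma=0$ and $\zeta$ is constant near the pole, $X$ is smooth on $S$, and $|DX|\le C$ on $\Omega$, so $|\mathrm{div}_TX|\le C$ there.

On $R_k$ let $\hat T$ be the $|dz|$-unit direction of $\gamma$ and $\hat z=z/\rho$. Since $g_\eta=e^{-2H}|dz|^2$,
$$\tfrac12(\mathcal L_Xg_\eta)(T,T)=-X(H)+\hat T\cdot D_{\hat T}(\zeta z)=-X(H)+\zeta+(\hat T\cdot\nabla\zeta)(z\cdot\hat T).$$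
Now $z\cdot\nabla=\rho\partial_\rho=-\partial_\sigma$, so $X(H)=-\zeta\partial_\sigma H$. In the $z$-disc $\nabla\sigma=-z/\rho^2$, so $\nabla\zeta=-\zeta'z/\rho^2$ with $\zeta'=d\zeta/d\sigma=\frac{\psi'}{2\eta}\zeta$. Hence
$$\mathrm{div}_TX=\zeta(1+\partial_\sigma H)-\zeta'(\hat z\cdot\hat T)^2 .$$
By (1.1), $\partial_\sigma H=\frac{\psi'}\eta-\frac{\chi'}\eta\log m-\chi\,\partial_\sigma\log m$. The last term of $\mathrm{div}_TX$ eats at most half of $\zeta\psi'/\eta$, and with $t=\sigma/\eta$
$$\mathrm{div}_TX\ge\zeta\Big[1+\frac{\psi'}{2\eta}-\frac{|\chi'||\log m|}\eta-\chi|\partial_\sigma\log m|\Big],$$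
where the terms with $\log m$ occur only for $t\le\frac52$. Therefore:

- for $0\le t\le1$: $\chi'=0$ and $1\le\zeta\le2$, so $\mathrm{div}_TX\ge\frac{\psi'}{2\eta}-C$;
- for $1\le t\le2$: $\chi'=0$, $\psi'\ge\psi_0'(1)$, $\zeta\ge1$, so $\mathrm{div}_TX\ge\frac c\eta$;
- for $2\le t\le\frac52$: $\frac{\psi'}{2\eta}\ge\frac1{2\eta^2}$ dominates $C/\eta$, so $\mathrm{div}_TX\ge\zeta\ge e^{\Lambda/2}$;
- for $t\ge\frac52$: $\mathrm{div}_TX\ge\zeta\ge e^{\Lambda/2}$.

Since $e^{\Lambda/2}\ge c/\eta$, $\mathrm{div}_TX\ge c/\eta>0$ on $\{\sigma\ge\eta\}$, so $\gamma\not\subset\{\sigma\ge\eta\}$. Integrating over $\gamma$,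
$$0\ge\frac c\eta|\gamma\cap\{\sigma\ge\eta\}|+\int_{\gamma\cap\{0<\sigma<\eta\}}\frac{\psi'}{2\eta}\,du-C|\gamma| .$$
This is the second claim. For the third use $f\le C\psi'/\eta$; on $\{\sigma=\eta\}$, $f\le C/\eta$ and the second claim bounds the measure; on $\{\sigma=0\}$, $f=0$. $\square$

The second lemma describes one excursion beyond $\{\sigma=\eta\}$. Its statement has two types: excursions that turn back quickly (total internal reflection) and excursions that reach the collapsed region.

**Lemma 5.2.** Let $\gamma$ be a closed geodesic and $I=[u_a,u_b]$ (possibly $u_a=u_b$) a component of $\{u:\sigma(\gamma(u))\ge\eta\}$.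

(i) There is $u'\in(u_b,u_b+C\eta]$ such that $\gamma|_{[u_b,u']}$ has Euclidean length $\le C\eta$ and lies in $\{0\le\sigma\le\eta\}$, with $\sigma<\eta$ after $u_b$; moreover $\gamma(u')\in\partial\Omega$, $T\cdot\nu\le-\frac34$ at $u'$ ($T$ Euclidean unit), and $\gamma|_{[u',u'+c_0]}$ is a straight segment in $\Omega$, where $c_0=c_0(\Omega)>0$. The time-reversed statement holds before $u_a$.

(ii) If $\gamma(I)\subset\{\sigma<2\eta\}$ (type A), then $\gamma|_I$ has Euclidean length and $u$-length $\le C\eta$, so $a$ varies by at most $C\eta$ on $I$.

(iii) If $\gamma(I)$ meets $\{\sigma\ge2\eta\}$ (type B), then $|a(u_a)|,|a(u_b)|\le e^{-\Lambda}+C\eta$, and the part of $\gamma|_I$ in $\{\eta\le\sigma<2\eta\}$ consists exactly of an initial and a final piece, each of Euclidean length $\le C\eta$.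

(iv) In the interior of $I$, $\sigma\circ\gamma>\eta$.

*Proof.* By Lemma 5.1, $\{\sigma\circ\gamma\ge\eta\}$ is not the whole circle, so its components are intervals, and $\sigma=\eta$ at $u_a$ and $u_b$. Since $\psi'$ is increasing on $(0,2]$, $f\ge c/\eta$ on $\{\frac\eta2\le\sigma\le2\eta\}$. So (1.4) gives
$$\frac{d\beta}{dl}\le-\frac c\eta\qquad\text{whenever }|\beta|\le\tfrac12\text{ and }\tfrac\eta2\le\sigma\le2\eta. \tag{5.1}$$

**Step 1: no local minima in the layer; proof of (iv).** If $\beta=0$ at a point with $\eta\le\sigma\le2\eta$, then there $d^2\sigma/dl^2=|\nabla\sigma|\,d\beta/dl<0$. Hence $\sigma\circ\gamma$ has no local minimum with value in $[\eta,2\eta]$. An interior point of $I$ with $\sigma=\eta$ would be such a minimum; this is (iv). Likewise, in type B no component of $\{u\in I:\sigma<2\eta\}$ has $\sigma=2\eta$ at both ends, since it would contain a local minimum with value in $[\eta,2\eta)$. So there are exactly two such components, one containing $u_a$ and one containing $u_b$.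

**Step 2: short pieces; proof of (ii) and (iii).** On a piece of $\gamma$ in $\{\eta\le\sigma\le2\eta\}$, (5.1) shows that $\{\beta\ge\frac12\}$, $\{|\beta|\le\frac12\}$, $\{\beta\le-\frac12\}$ are traversed in this order, each at most once. On the first and third, $|d\sigma/dl|\ge c$ while $\sigma$ varies by at most $\eta$; on the second, $d\beta/dl\le-c/\eta$. So each has Euclidean length $\le C\eta$. Since $du\le dl$ and $|da/du|\le C_0$, (ii) follows. In type B the same bound holds for the initial and the final piece. Where they reach $\sigma=2\eta$, $|a|\le n\le e^{-\Lambda}$, and $a$ varies by at most $C\eta$ on them. This is (iii).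

**Step 3: returning into $\Omega$; proof of (i).** As $I$ is a component, there are points after $u_b$, arbitrarily close to it, with $\sigma<\eta$. So at $u_b$: $\sigma=\eta$, $\beta\le0$, $|a|\le n=\frac14$. While $\sigma\in[\frac\eta2,\eta]$, (5.1) shows that $\beta$ decreases at rate $\ge c/\eta$ until it reaches $-\frac12$ (if it is not already below), and stays $\le-\frac12$ afterwards. Hence $\beta<0$ after $u_b$, $\sigma$ strictly decreases, and the level $\frac\eta2$ is reached after Euclidean length $\le C\eta$. There $n=e^{-\psi_0(1/2)}\ge\frac12$, since by convexity $\psi_0(\frac12)\le\frac12\psi_0(1)=\log2$. Also $|a|\le\frac14+C\eta$. Therefore $\sqrt{1-\beta^2}=|a|/n\le\frac12+C\eta$, so $\beta\le-\frac45$. In $\{0\le\sigma\le\frac\eta2\}$, $d\beta/dl\le C_0$; so $\beta\le-\frac34$, and $\sigma$ decreases at rate $\ge c$, until $\sigma=0$ is reached, after length $\le C\eta$. This is $u'$. In $\Omega$ the geodesic is straight. If $r_0$ is an interior ball radius of $\Omega$, the ray stays in the interior tangent ball at $\gamma(u')$ for length $2r_0|\beta|\ge\frac32r_0$. Take $c_0=r_0$. Reversing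 time gives the statement before $u_a$. $\square$

By (i), the gap between a component and the next one has length at least $c_0$. So *a closed geodesic $\gamma$ has at most $|\gamma|/c_0$ components, and if it has one, $|\gamma|\ge c_0$.*

**Lemma 5.3.** Every nonconstant closed geodesic of $g_\eta$ has length $\ge c_1=c_1(\Omega)>0$.

*Proof.* By the last remark we may assume $\gamma\subset\Omega\cup\{\sigma<\eta\}$. Suppose $L=|\gamma|$ is small. As $n\ge\frac14$, the Euclidean length is $\le4L$. A closed curve in $\mathrm{int}\,\Omega$ is not a straight line, so $\gamma$ meets $\{\sigma\ge0\}$ and, being short, lies in $\mathcal N$. Fix $q_0\in\gamma$. As $\gamma$ is closed, $\int T\cdot\tau(q_0)\,dl=0$, so $T\cdot\tau(q_0)=0$ at some point; there $|a|=n|T\cdot(\tau-\tau(q_0))|\le CL$. By $|da/du|\le C_0$, $|a|\le CL$ on all of $\gamma$. Then $b^2=n^2-a^2\ge\frac1{16}-CL^2>0$, so $b$ has constant sign and $\sigma$ is strictly monotone along $\gamma$, which is impossible on a closed curve. $\square$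

## 6. Limits of geodesics, and the gliding circle

Let $\eta_i\to0$, $g_i=g_{\eta_i}$, and let $V_i=\sum_{j\le J_i}|\gamma_{i,j}|$ be given by (T) for $(S,g_i)$. By Proposition 4.1, $\|V_i\|(S)\to\omega:=\omega_p(\Omega)$. By Lemma 5.3, $J_i$ is bounded. Pass to a subsequence with $J_i=J$ and such that the numbers of components $I$ of each $\gamma_{i,j}$ and their types, in cyclic order, do not depend on $i$.

**Step 1: cutting into arcs.** We discard the excursions. Removing the interiors of the components $I$ cuts $\gamma_{i,j}$ into boundedly many closed **arcs** $\alpha_i:[0,L_i]\to\Omega^{\eta_i}$ of length $\ge c_0$, cyclically ordered and separated by components. (If $u_a=u_b$, we just cut at this parameter.) If there are no components, $\gamma_{i,j}$ is itself one closed **loop** arc, parametrized by a circle, of length $\ge c_1$. Pass to a subsequence with $L_i\to L$ for each arc. By Lemma 5.1 the discarded length tends to $0$, so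
$$\sum_{\text{arcs}}L=\lim\|V_i\|(S)=\omega. \tag{6.1}$$

**Step 2: the limit of an arc.** We extract a limit curve and its equation of motion. Rescale parameters by $s_i=L_i/L\to1$, so that arcs are defined on $[0,L]$, or on a circle of length $L$; (1.3) becomes $d\alpha_i/du=s_iP_i/n_i^2$ and $dP_i/du=-s_if_i\nu$. Since $n_i\ge\frac14$, the $\alpha_i$ are uniformly Lipschitz, and after passing to a subsequence $\alpha_i\to x$ uniformly, with $x$ taking values in $\Omega$. By Lemma 5.1, $\int f_i\,du\le C$; so the $P_i$ are bounded with bounded variation. By Helly's theorem $P_i\to P\in BV$ a.e., and $s_if_i\,du\rightharpoonup\mu\ge0$ weakly-$*$.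

The index tends to $1$ in measure: on arcs $\sigma\le\eta_i$, so if $n_i\le1-\epsilon$ at $u$, then $\sigma/\eta_i\ge t(\epsilon)>0$ and $f_i\ge c(\epsilon)/\eta_i$; since $\int f_i\,du\le C$, the set of such $u$ has measure $\le C(\epsilon)\eta_i$. Passing to the limit in $\alpha_i(u)-\alpha_i(0)=\int_0^us_iP_i/n_i^2$ and in $|P_i|=n_i$ gives $x'=P$ and $|P|=1$ a.e. For a test function $\phi$, $\int\phi'P_i\,du=\int\phi\,\nu(\alpha_i)s_if_i\,du$. Here $f_i$ is supported where $0\le\sigma\le\eta_i$, $\nu$ is continuous near $\partial\Omega$, and $\alpha_i\to x$ uniformly, so the right side tends to $\int\phi\,\nu(x)\,d\mu$. We have found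
$$x'=P,\quad|P|=1\ \text{a.e.},\qquad dP=-\nu(x)\,d\mu\ \text{ on }(0,L)\ (\text{on the circle for loops}), \tag{6.2}$$
with $\mathrm{supp}\,\mu\subset x^{-1}(\partial\Omega)$. In particular $x$ has length $L$.

**Step 3: the ends of non-loop arcs.** We record how limit arcs leave and hit $\partial\Omega$. By Lemma 5.2(i), up to the factor $s_i\to1$, $\alpha_i$ becomes a straight segment of length $\ge c_0$ in $\Omega$ from a parameter $u_i'\le C\eta_i$ on. There $n=1$ and $P_i$ is constant, with $P_i\cdot\nu\le-\frac34$ at $\alpha_i(u_i')\in\partial\Omega$ and $a_i(u_i')=a_i(0)+O(\eta_i)$. So $x(0)\in\partial\Omega$, $x$ starts with a straight segment of length $\ge c_0$, and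
$$P(0^+)\cdot\nu\le-\tfrac34,\qquad P(0^+)\cdot\tau=\lim a_i(0). \tag{6.3}$$
Similarly $x(L)\in\partial\Omega$, $P(L^-)\cdot\nu\ge\frac34$, $P(L^-)\cdot\tau=\lim a_i(L_i)$.

**Where compactness alone stops.** It is tempting to hope that (6.2) already describes billiard trajectories. It does when $\mu$ consists of finitely many atoms. But (6.2) allows any measure $\mu$. In the unit disc, $x(u)=(\cos u,\sin u)$ satisfies (6.2) with $\mu=du$, since $dP=-x\,du=-\nu(x)\,du$: the curve glides along the boundary. This curve really is a limit of closed geodesics of $g_\eta$. In the rotationally symmetric setting of Example 1.1, the circle $\{\sigma=t\eta\}$ is a geodesic exactly when $n|x|=e^{\sigma-\psi(\sigma/\eta)}$ is critical there, i.e. $\psi'(t)=\eta$. In $(0,1)$ this reads $c_*e^{-1/t}=\eta$, with solution $t=1/\log(c_*/\eta)\to0$. The length is $2\pi e^{t\eta-\psi_0(t)}\to2\pi$. And $2\pi$ is not a finite sum of lengths of billiard trajectories in the disc: by Example 2.1 such sums are algebraic, and $\pi$ is transcendental. So knowing that the $\gamma_{i,j}$ are closed geodesics with convergent lengths is not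 enough.

What has not been used is the index bound. Let us test it on a $V$ that consists of this gliding circle alone. On it $f=\psi'(t)|\nabla\sigma|/\eta=1/|x|\ge\frac12$, so $K\ge c/\eta$ by (1.2). If $V$ were stable in a fixed disc centered at a boundary point, (3.1) with a fixed cutoff $\varphi_0$ would give $c'/\eta\le16\int|\nabla\varphi_0|^2d\|V\|\le C'$ (Euclidean gradient; $n\ge\frac14$ on the circle), false for small $\eta$. With $p+1$ disjoint fixed discs this contradicts (S1). So the large positive curvature near $\partial\Omega$ turns stability into a bound on the push $f$, and stability fails only near at most $p$ points. In general one more thing must be handled: where other geodesics of $V_i$ go deep into the layer, $n^{-2}|\nabla\varphi_0|^2$ is huge, and $K$ is negative somewhere in $\{\frac52\eta\le\sigma\le3\eta\}$, because $\psi'$ drops to $0$ there. The test function must be cut off at $\{\sigma=\eta_i\}$ without paying for the cutoff, and this is possible away from the places where $V_i$ crosses that level. There are boundedly many of these.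

## 7. Stability confines the push to finitely many points

**Step 1: the exceptional points.** Pass to a subsequence so that all endpoints $\gamma_{i,j}(u_a),\gamma_{i,j}(u_b)$ of components converge, and let $D\subset\partial\Omega$ be the finite set of their limits. Let $\mathfrak B$ be a countable base of discs of $S$. By a diagonal argument we may assume that for each $B\in\mathfrak B$ either $V_i$ is stable in $B$ for all large $i$, or $V_i$ is not stable in $B$ for all large $i$. Let $Q$ be the set of points all of whose $\mathfrak B$-neighborhoods are of the second kind. Then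
$$\#Q\le p, \tag{7.1}$$
since otherwise there would be $p+1$ disjoint discs in each of which $V_i$ is not stable for large $i$, against (S1). Every point outside $Q$ has a neighborhood in which $V_i$ is stable for all large $i$; stability passes to smaller open sets.

**Lemma 7.1.** If $q\in\partial\Omega\setminus(D\cup Q)$, then for some $r>0$, $\mu(x^{-1}(B_{r/2}(q)))=0$ for every arc.

*Proof.* Choose $r$ such that $V_i$ is stable in $B=B_{3r}(q)$ for large $i$, $\overline B\subset\mathcal N$ and $\overline B\cap D=\emptyset$. By Lemma 5.2(iv), the points of $\mathrm{spt}V_i\cap\{\sigma=\eta_i\}$ are endpoints of components; so for large $i$ there are none in $\overline B$. Hence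
$$\mathrm{spt}V_i\cap\overline B\cap\{\sigma\le\eta_i\}\qquad\text{and}\qquad\mathrm{spt}V_i\cap\overline B\cap\{\sigma\ge\eta_i\}$$
are disjoint compact sets. Let $\varphi_0\in C_c^\infty(B)$ with $\varphi_0=1$ on $B_r(q)$, and let $\varphi$ be $\varphi_0$ times a smooth function equal to $1$ near the first set and $0$ near the second. On $\mathrm{spt}V_i$, $\varphi$ is locally either $\varphi_0$ or $0$, so the cutoff costs nothing in (3.1). Where $\varphi=\varphi_0$ we are in $\Omega^{\eta_i}$, and $|\nabla\varphi_0|_{g_i}^2=n^{-2}|\nabla\varphi_0|^2\le16|\nabla\varphi_0|^2$. So (S2), (1.2) and $K=0$ on $\Omega$ give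
$$\frac c{\eta_i}\int_{B_r(q)\cap\{0\le\sigma<\eta_i\}}f_i\,d\|V_i\|\le\int_{\{\sigma<\eta_i\}}K\varphi_0^2\,d\|V_i\|\le C_r .$$
Hence $\int_{B_r(q)\cap\{0\le\sigma<\eta_i\}}f_i\,d\|V_i\|\le C_r\eta_i\to0$. By uniform convergence $\alpha_i$ maps $x^{-1}(B_{r/2}(q))$ into $B_r(q)$ for large $i$, and $\sigma<\eta_i$ along arcs except at their endpoints. So $\int_{x^{-1}(B_{r/2}(q))}f_i\,du\to0$, and since mass on open sets is lower semicontinuous under weak-$*$ convergence, $\mu(x^{-1}(B_{r/2}(q)))=0$. $\square$

**Step 2: finitely many vertices.** We show that each limit arc is a finite polygon. Let $F=(D\cup Q)\cap\partial\Omega$, a finite set, and $Z=x^{-1}(F)$, a closed set. By $\mathrm{supp}\,\mu\subset x^{-1}(\partial\Omega)$ and Lemma 7.1, $\mathrm{supp}\,\mu\subset Z$ (for non-loop arcs this concerns $(0,L)$). By (6.2), $P$ is constant on each component of the complement of $Z$, so $x$ is affine there with unit speed.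

The set $Z$ has measure zero: at a.e. point of $x^{-1}(q)$ one has $x'=0$, whereas $|x'|=1$ a.e. For a loop, $Z\ne\emptyset$, since otherwise $P$ would be constant on a closed curve. For a non-loop arc, $0,L\in Z$, since $x(0),x(L)\in D$. So every component of the complement of $Z$ is an interval $(u_1,u_2)$ with $x(u_1),x(u_2)\in F$, on which $x$ is affine with unit speed. Hence $x(u_1)\ne x(u_2)$, and the length of the interval is at least the minimal distance between distinct points of $F$. So there are finitely many such intervals. Then $Z$ is a finite union of points and closed intervals; being null, $Z$ is finite.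

Thus each limit arc is a finite concatenation of line segments in $\Omega$ with endpoints in $\partial\Omega$.

## 8. Reflection at the vertices, and gluing

**Step 1: inside an arc.** We check the reflection law at a vertex $w\in Z$ interior to an arc (any vertex, for loops). Put $q=x(w)$. By (6.2), $P(w^+)-P(w^-)=-\mu(\{w\})\nu(q)$ and $|P(w^\pm)|=1$.

If $\mu(\{w\})>0$, expanding $|P(w^-)-\mu(\{w\})\nu|^2=1$ gives $P(w^-)\cdot\nu=\frac12\mu(\{w\})$, so $P(w^+)=P(w^-)-2(P(w^-)\cdot\nu)\nu$: specular reflection across $T_q\partial\Omega$. If $\mu(\{w\})=0$, then $x$ is straight near $w$ and stays in $\Omega$, so $\sigma\circ x\le0$ with equality at $w$, and $P\cdot\nu=0$. Then $P$ is tangent and equals its own reflection, so condition (1) holds as well.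

**Step 2: across an excursion.** Consider consecutive arcs of the same $\gamma_{i,j}$, separated by a component $I$ (for a single component, an arc follows itself). Let $P_-$ be the final direction of the first limit arc and $P_+$ the initial direction of the second.

*Type A.* By Lemma 5.2(ii), the end of the first and the start of the second limit arc are the same point $q$, and by (6.3) and its analogue at $L$, $P_-\cdot\tau=\lim a_i(u_a)=\lim a_i(u_b)=P_+\cdot\tau$, while $P_-\cdot\nu>0>P_+\cdot\nu$. As $|P_\pm|=1$, $P_+$ is the reflection of $P_-$ across $T_q\partial\Omega$.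

*Type B.* By Lemma 5.2(iii), $a_i(u_a)$ and $a_i(u_b)$ tend to $0$, so $P_-\cdot\tau=0$ and $P_+\cdot\tau=0$ at the respective points: the first arc ends, and the second starts, orthogonally to $\partial\Omega$.

**Step 3: assembling.** For each $j$, glue the limit arcs cyclically across type A components and cut at type B components. If there is no type B component (in particular for loops), we get one trajectory satisfying (2)(a). Otherwise we get finitely many trajectories satisfying (2)(b). All have finitely many segments and lie in $\Omega$, and by (6.1) their total length is $\omega=\omega_p(\Omega)$. This proves Theorem A. $\blacksquare$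

**Example 8.1 (the disc again).** By Theorem A, $\omega_1$ of the unit disc is a sum of lengths of billiard trajectories. It is positive by Example 2.2, so the sum is not empty, and by Example 2.1 it is at least $2$. With Example 2.2, $2\le\omega_1\le\omega_2\le2$. So $\omega_1=\omega_2=2$ for the unit disc, and by Example 2.1 the only configurations with total length $2$ are single diameters.

## 9. Counting crossings and oblique reflections

For Theorem B we show $\mathcal V\subset Q$ for the trajectories just constructed; then $\#\mathcal V\le p$ by (7.1). The first part uses one more quoted result.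

**(To)** Tonegawa, *On stable critical points for a singular perturbation problem*, Comm. Anal. Geom. 13 (2005): if the $u_k$ have bounded energy and are stable in an open set $U\subset\mathbb R^2$, then in compact subsets of $U$ the support of the limit varifold is a finite union of pairwise non-intersecting line segments.

**Step 1: crossings in the interior.** Let $y\in\mathrm{int}\,\Omega\setminus Q$. For large $i$, $V_i$ is stable in a disc $B\subset\mathrm{int}\,\Omega$ around $y$, where $g_i$ is Euclidean. By (To), in a smaller concentric disc $B'$ the support of $V_i$ is a finite union of pairwise non-intersecting segments. Segments of the limit configuration through $y$ are limits of straight segments of $\mathrm{spt}V_i$ in $B'$, with convergent directions. If two of them crossed at $y$ at a nonzero angle, two segments in $\mathrm{spt}V_i$ would cross at a nonzero angle in $B'$ for large $i$. A cross is connected and not contained in a line, so it does not lie in a finite union of disjoint segments. So $y\notin\mathcal V$.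

**Step 2: a deeper cut near an oblique reflection.** Suppose $q\in\partial\Omega\setminus Q$ is as in part 2 of the definition of $\mathcal V$. Now $q$ may lie in $D$, so the cut at $\{\sigma=\eta_i\}$ in Lemma 7.1 is not available; we cut at a deeper level, which no ray near $q$ reaches. No segment ends orthogonally at $q$. So the finitely many arc ends converging to $q$ all come from type A components and have $\lim|a|>0$; otherwise, by Section 8, Step 2, or by (6.3), a segment would end orthogonally there. Choose $\kappa\in(0,\frac14)$ with $2\kappa$ smaller than all these limits. For large $i$ we have $\psi(1)=\log4<\log(1/\kappa)<\Lambda_i\le\psi(2)$ with $\Lambda_i=1/\eta_i$, so there is $t_\kappa\in(1,2)$ (depending on $i$) with $e^{-\psi(t_\kappa)}=\kappa$.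

**Claim.** There is $r>0$ such that for large $i$, $\mathrm{spt}V_i\cap\{\sigma=t_\kappa\eta_i\}\cap\overline{B_{3r}(q)}=\emptyset$.

Otherwise, along a subsequence, there are such points converging to $q$; as $t_\kappa>1$, they lie in components $I$, and $|a|\le n=\kappa$ there. If $I$ is of type A, Lemma 5.2(ii) gives $\gamma(u_a)\to q$ and $|a(u_a)|\le\kappa+C\eta_i$, contradicting the choice of $\kappa$. If $I$ is of type B, Lemma 5.2(iii) puts the point on the initial or the final piece, of length $\le C\eta_i$; so $\gamma(u_a)\to q$ or $\gamma(u_b)\to q$, and the corresponding segment ends orthogonally at $q$, a contradiction. This proves the claim.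

**Step 3: no push near $q$.** Decrease $r$ so that also $V_i$ is stable in $B_{3r}(q)$ for large $i$ and $\overline{B_{3r}(q)}\subset\mathcal N$. By the claim, the parts of $\mathrm{spt}V_i\cap\overline{B_{3r}(q)}$ in $\{\sigma\le t_\kappa\eta_i\}$ and in $\{\sigma\ge t_\kappa\eta_i\}$ are disjoint compact sets. Take $\varphi_0\in C_c^\infty(B_{3r}(q))$ with $\varphi_0=1$ on $B_r(q)$, and $\varphi$ equal to $\varphi_0$ times a smooth function that is $1$ near the first set and $0$ near the second. On $\Omega^{t_\kappa\eta_i}$ we have $n\ge\kappa$, so $|\nabla\varphi_0|^2_{g_i}\le\kappa^{-2}|\nabla\varphi_0|^2$; and (1.2) is valid for $0\le\sigma\le2\eta_i$, with $K=0$ on $\Omega$. So (S2) gives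
$$\int_{B_r(q)\cap\{0\le\sigma<t_\kappa\eta_i\}}f_i\,d\|V_i\|\le C_{r,\kappa}\,\eta_i\to0, \tag{9.1}$$
and, as in Lemma 7.1, $\mu(x^{-1}(B_{r/2}(q)))=0$ for every arc.

**Step 4: contradiction.** By assumption some trajectory reflects non-tangentially at $q$. If this happens at an interior vertex of an arc (any vertex of a loop), $\mu$ has an atom there by Section 8, Step 1, contrary to Step 3. Otherwise it happens across a type A component $I=[u_a,u_b]$. Let $\delta>0$ be small and consider the parameters $[u_a-\delta,u_b+\delta]$. For large $i$ the curve lies in $B_r(q)$ there. It also lies in $\Omega^{t_\kappa\eta_i}$: outside $I$ it has $\sigma\le\eta_i$, and on $I$ it starts at $\sigma=\eta_i$ and never meets $\{\sigma=t_\kappa\eta_i\}$, by the claim. On this interval $b$ changes from $P_-\cdot\nu+O(\delta)+o(1)$ to $-P_-\cdot\nu+O(\delta)+o(1)$, because the limit arcs are straight near $q$ on both sides and $P_+\cdot\nu=-P_-\cdot\nu$. The interval has length at most $2\delta+C\eta_i$, so $db/du=-f+O(1)$ from (1.4) gives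
$$\int f_i\,du\ge2P_-\cdot\nu-C\delta-o(1),\qquad P_-\cdot\nu\ge\tfrac34 .$$
For small $\delta$ this contradicts (9.1).

So $\mathcal V\subset Q$ and $\#\mathcal V\le p$, which proves Theorem B. $\blacksquare$
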